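# Consecutive tail quantiles of polynomials on the discrete cube

## 1. Polynomials on the cube and their quantiles

Throughout, $X=(X_1,\dots,X_n)$ is uniformly distributed on $\{-1,1\}^n$; equivalently, the $X_i$ are independent symmetric signs. $\mathbb P$ and $\mathbb E$ refer to $X$, and $\|f\|_p=(\mathbb E|f(X)|^p)^{1/p}$. We often write $f$ for $f(X)$.

**Definition (degree, homogeneous parts).** Since $x_i^2=1$ on the cube, every real function on $\{-1,1\}^n$ is uniquely $P=\sum_{S}\hat P(S)x_S$ with $x_S=\prod_{i\in S}x_i$. The $x_S$ are orthonormal in $L_2$. The polynomial $P$ has degree at most $d$ if $\hat P(S)=0$ for $|S|>d$. Its homogeneous parts are $P_k=\sum_{|S|=k}\hat P(S)x_S$, and $P_0=\mathbb EP$. We call $P$ homogeneous of degree $d$ if $P=P_d$.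

*Example.* Let $T_n=n^{-1/2}\sum_{i\le n}X_i$. Then $T_n^2=1+\frac2n\sum_{i<j}X_iX_j$. So $T_n^2-1$ has mean zero and is homogeneous of degree $2$, although $T_n^2$ is not homogeneous on the cube.

**Definition (quantile).** For $r>0$, the $e^{-r}$ quantile of $P(X)$ is
$$a_r=\inf\{t\in\mathbb R:\ \mathbb P(P>t)\le e^{-r}\}.$$

*Example 1.* For $P=x_1$, $\mathbb P(P>t)$ equals $1$ for $t<-1$, $\frac12$ for $-1\le t<1$, and $0$ for $t\ge1$. So $a_r=-1$ if $r\le\log2$, and $a_r=1$ if $r>\log 2$.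

*Example 2.* Let $P=\prod_{i\le d}(1+x_i)-1$, of degree $d$ and mean zero. It equals $2^d-1$ with probability $2^{-d}$ and $-1$ otherwise. So $a_r=-1$ for $r\le d\log 2$, and $a_r=2^d-1$ for $r>d\log2$.

We use these facts about $a_r$ constantly.

* If $\mathbb P(P>t)\le e^{-r}$ then $a_r\le t$. If $\mathbb P(P>t)>e^{-r}$ then the same holds for all smaller $t$, so $a_r\ge t$.
* $\mathbb P(P>a_r)\le e^{-r}$, because $t\mapsto\mathbb P(P>t)$ is right-continuous.
* $\mathbb P(P\ge a_r)\ge e^{-r}$: for $t<a_r$ we have $\mathbb P(P>t)>e^{-r}$; let $t\uparrow a_r$.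
* $a_{r+1}\ge a_r$, since the set in the definition shrinks as $r$ grows.

## 2. The number operator, entropy, and two classical inequalities

Let $x^i$ be $x$ with the $i$-th coordinate flipped.

**Definition (number operator, Dirichlet form).** Put
$$Lf(x)=\tfrac12\sum_i\big(f(x)-f(x^i)\big),\qquad \mathcal E(f,g)=\mathbb E[f\,Lg].$$
Since $x\mapsto x^i$ preserves the measure, $\frac12\mathbb E f(x)(g(x)-g(x^i))=\frac12\mathbb Ef(x^i)(g(x^i)-g(x))$. Averaging the two sides and summing over $i$,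
$$\mathcal E(f,g)=\tfrac14\sum_i\mathbb E\,(f(x)-f(x^i))(g(x)-g(x^i)).$$

*Example.* Flipping $i$ changes the sign of $x_S$ exactly when $i\in S$, so $Lx_S=|S|x_S$ and $\mathcal E(x_S,x_S)=|S|$. By linearity $LP=\sum_kkP_k$.

**Definition (entropy).** For $f\ge0$, $\mathrm{Ent}(f)=\mathbb E[f\log f]-\mathbb Ef\,\log\mathbb Ef$, with $0\log 0=0$.

*Example.* $\mathrm{Ent}(\mathbf 1_A)=\mathbb P(A)\log\frac1{\mathbb P(A)}$. So a function living on a rare event has large entropy relative to its mean. This will be the source of a factor $r$.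

We recall the following.

* **Gross's log-Sobolev inequality.** $\mathrm{Ent}(f^2)\le2\mathcal E(f,f)$.
* **Bonami's inequality.** If $\deg R\le m$ and $p\ge2$, then $\|R\|_p\le(p-1)^{m/2}\|R\|_2$.
* **Paley–Zygmund inequality.** If $Z\ge0$ is not a.s. zero, has finite second moment, and $0\le\theta<1$, then $\mathbb P(Z>\theta\,\mathbb EZ)\ge(1-\theta)^2(\mathbb EZ)^2/\mathbb EZ^2$. (Indeed, $\mathbb EZ\le\theta\,\mathbb EZ+(\mathbb EZ^2)^{1/2}\,\mathbb P(Z>\theta\,\mathbb EZ)^{1/2}$.)
* **Gaussian tails.** Let $G$ be standard Gaussian with density $\varphi$, and $Q(R)=\mathbb P(G>R)$. For $R>0$,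
$$\varphi(R)\frac R{1+R^2}\le Q(R)\le e^{-R^2/2}.$$
The upper bound is Markov's inequality for $e^{RG}$. For the lower bound, $\frac{d}{dt}\big[\varphi(t)\frac t{1+t^2}\big]=-\varphi(t)\big[1-\frac2{(1+t^2)^2}\big]\ge-\varphi(t)$; integrate over $[R,\infty)$.

## 3. How much can the quantile grow when $r$ increases by one?

Bo'az Klartag and Sasha Sodin, in "Local tail bounds for polynomials on the discrete cube", arXiv:2112.13902 (2021), show that there is a universal $C>0$ such that for every $n$, every $d\ge1$, every $P$ of degree at most $d$ with $\mathbb EP=0$, and all $r\ge Cd$,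
$$a_{r+1}\le a_r\Big[1+C^d\Big(\frac rd+1\Big)^{\frac d2-1}\Big].$$
The conjecture from the same paper is that the power $\frac d2-1$ can be replaced by $-1$:
$$a_{r+1}\le a_r\Big[1+C^d\Big(\frac rd+1\Big)^{-1}\Big]\qquad(r\ge Cd).$$
Is this true? In words: deep in the tail, does making the event $e$ times rarer raise the quantile only by a relative amount of order $1/r$, for fixed $d$?

The restriction $r\ge Cd$ is natural. In Example 2 at $r=d\log2$ we have $a_r=-1$ and $a_{r+1}=2^d-1>0$, so no inequality of this shape holds there. Any admissible $C$ must exceed $\log2$.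

The answer depends on $d$. Put
$$\kappa_d=\lceil d/2\rceil-2,\qquad\text{so } \kappa_1=\kappa_2=-1,\ \kappa_3=\kappa_4=0,\ \kappa_5=\kappa_6=1,\ \dots$$

**Theorem A.** The conjecture is false: there is no universal $C$ for which the conjectured inequality holds. More precisely, for every $d\ge3$ there are arbitrarily large $r$, an $n$, and a polynomial $P$ on $\{-1,1\}^n$ of degree at most $3$ with $\mathbb EP=0$, $a_r\le1$ and $a_{r+1}\ge\frac32$.

**Theorem B.** There is a universal $C$ such that for all $n$, all $d\ge1$, all $P$ of degree at most $d$ with $\mathbb EP=0$, and all $r\ge Cd$,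
$$a_{r+1}\le a_r\Big[1+C^d\Big(\frac rd+1\Big)^{\kappa_d}\Big].$$
In particular the conjectured inequality holds for $d=1,2$. It also holds, with exponent $-1$ and for every $d\ge1$, if $P$ is homogeneous of degree $d$.

**Theorem C.** For each $d\ge1$ there are $c_d>0$ and $r_d$ such that for every $r\ge r_d$ some $n$ and some mean-zero $P$ of degree at most $d$ satisfy $0<a_r$ and $a_{r+1}\ge a_r[1+c_d\,r^{\kappa_d}]$. So for fixed $d$ the exponent $\kappa_d$ cannot be lowered, even if $C^d$ is replaced by an arbitrary constant $K_d$ and the range by $r\ge r_0(d)$.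

So the conjecture holds for $d\le2$ and fails for every $d\ge3$; the optimal exponent $\kappa_d$ is smaller than $\frac d2-1$ for every $d$.

## 4. The quantile is at least $12^{-d}\sigma$

Let $P\not\equiv0$ have degree at most $d$ and mean zero, and let $\sigma=\|P\|_2$. We first check that $a_r$ is positive in the relevant range, with a lower bound needed for all three theorems.

**Lemma 1.** For $r\ge5d$,
$$a_r\ge12^{-d}\sigma>0.\tag{1}$$

*Proof.* By Hölder, $\|P\|_2\le\|P\|_1^{1/3}\|P\|_4^{2/3}$ (note $\frac12=\frac13\cdot1+\frac23\cdot\frac14$). Bonami gives $\|P\|_4\le3^{d/2}\sigma$. So $\sigma\le\|P\|_1^{1/3}3^{d/3}\sigma^{2/3}$, that is, $\|P\|_1\ge3^{-d}\sigma$. As $\mathbb EP=0$, $\mathbb EP_+=\frac12\|P\|_1\ge\frac123^{-d}\sigma$. Paley–Zygmund for $Z=P_+$, $\theta=\frac12$, with $\mathbb EP_+^2\le\sigma^2$, gives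
$$\mathbb P\big(P>\tfrac12\mathbb EP_+\big)\ge\frac14\cdot\frac{(\mathbb EP_+)^2}{\mathbb EP_+^2}\ge\frac1{16}9^{-d}\ge144^{-d}>e^{-5d}\ge e^{-r},$$
since $e^5>148$. Hence $a_r\ge\frac12\mathbb EP_+\ge\frac143^{-d}\sigma\ge12^{-d}\sigma$. $\blacksquare$

## 5. One unit of $r$ moves a Gaussian quantile by $1/(2R)$: degrees one and two

The simplest polynomial is $T_n$, which is nearly Gaussian. We need to know how far a Gaussian quantile moves when the probability drops by a factor $e$.

**Lemma 2.** For $R\ge2$ define $r$ by $Q(R)=e^{-r-0.1}$. Then for all $n\ge n_0(R)$,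
$$\mathbb P(T_n>R)<e^{-r},\qquad\mathbb P\Big(T_n>R+\frac1{2R}\Big)>e^{-(r+1)}.\tag{2}$$
As $R$ runs over $[2,\infty)$, $r$ runs continuously over a half-line $[r_*,\infty)$, and
$$\frac{R^2}2\le r+0.1\le2R^2.\tag{3}$$

*Proof.* The Gaussian lower bound gives $\mathbb E[G-R\mid G>R]=\varphi(R)/Q(R)-R\le\frac1R$. For $x>0$, Jensen's inequality under $\mathbb P(\cdot\mid G>R)$ yields
$$Q(R+x)=\int_0^\infty\varphi(R+y)\,e^{-x(R+y)-x^2/2}\,dy\ \ge\ Q(R)\exp\Big(-xR-\frac{x^2}2-\frac xR\Big).$$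
With $x=\frac1{2R}$ and $R\ge2$ the exponent is $-\frac12-\frac1{8R^2}-\frac1{2R^2}\ge-\frac12-\frac1{32}-\frac18>-0.7$. Hence $Q(R)<e^{-r}$ and $Q(R+\frac1{2R})>e^{-r-0.8}>e^{-(r+1)}$. Both are strict, so the central limit theorem gives (2) for large $n$.

The function $r=-\log Q(R)-0.1$ is continuous, increasing and unbounded. The bound $Q(R)\le e^{-R^2/2}$ is the left half of (3). The Gaussian lower bound gives $r+0.1\le\frac{R^2}2+\log\big(\sqrt{2\pi}(R+\frac1R)\big)$. For $R\ge2$ we have $R+\frac1R\le1.25R$, so the logarithm is at most $\log(3.15R)\le3.15R/e\le1.2R\le R^2$ (using $\log y\le y/e$). This gives the right half. $\blacksquare$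

**Degree one.** For $P=T_n$, (2) says $a_r\le R$ and $a_{r+1}\ge R+\frac1{2R}$. If moreover $r\ge10$, then $a_r>0$ by Lemma 1, even when $T_n$ is viewed as having degree at most $2$, and
$$a_{r+1}\ge a_r\Big(1+\frac1{2R^2}\Big)\ge a_r\Big(1+\frac1{4(r+0.1)}\Big)\ge a_r\Big(1+\frac1{5r}\Big),$$
by (3). This proves Theorem C for $d=1,2$, where $\kappa_d=-1$: take $c_d=\frac15$ and $r_d=\max(r_*,10)$. A relative growth of order $1/r$ really occurs.

**Degree two.** Let $P=T_n^2-1$ and $r'=r-\log2$. By symmetry $\mathbb P(P>R^2-1)=2\,\mathbb P(T_n>R)<e^{-r'}$, so $a_{r'}\le R^2-1$. If $|T_n|>R+\frac1{2R}$ then $T_n^2-1>R^2$, so $\mathbb P(P>R^2)\ge2\,\mathbb P(T_n>R+\frac1{2R})>e^{-(r'+1)}$ and $a_{r'+1}\ge R^2$. The quantile moves by at least $1$ from a level that is at most $R^2-1$, which again allows a relative growth of order only $1/R^2$, that is, $1/r$.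

In general, a step $\frac1{2R}$ from $R$ raises $t^k$ by about $\frac k2R^{k-2}$, which is relatively of order $R^{-2}$. Pure powers do not threaten the conjecture.

## 6. A polynomial that vanishes at the quantile of $T_n$

To get a large ratio we want a polynomial in $T_n$ that is small at $R$ but still steep there. Lemma 1 limits this: $a_r\ge12^{-d}\sigma$, so to keep $a_r$ bounded we must keep $\sigma$ bounded. We therefore use bounded coefficients and make two top terms cancel at $t=R$. Let $D\ge3$ be odd and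
$$p(t)=t^{D-1}\Big(\frac tR-1\Big),\qquad P_n=p(T_n)-\mathbb Ep(T_n)=\mu_n+p(T_n),\qquad\mu_n=\mathbb ET_n^{D-1}.$$
The formula with $\mu_n$ holds because $\mathbb ET_n^D=0$ for odd $D$. So $P_n$ has mean zero and degree at most $D$ on the cube.

**Bound on $\mu_n$.** Let $M_D=\mathbb EG^{D-1}$. Expand $T_n^{D-1}$ and $\big(n^{-1/2}\sum G_i\big)^{D-1}$, with $G_i$ independent standard Gaussians, by the multinomial theorem. In both expectations only the monomials with all exponents even survive. For these the sign moments are $1$, and the Gaussian moments are products of $\mathbb EG_i^{2j}\ge(\mathbb EG_i^2)^j=1$. Since $n^{-1/2}\sum G_i$ is distributed as $G$, $\mu_n\le M_D$. For $D=3$, $\mu_n=1$.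

**Bound on $a_r$.** Since $D-1$ is even, $p(t)>0$ if and only if $t>R$. So $\{P_n>\mu_n\}=\{T_n>R\}$, which by (2) has probability less than $e^{-r}$. Hence
$$a_r\le\mu_n.\tag{4}$$

**Bound on $a_{r+1}$.** On $[R,\infty)$ both factors of $p$ are nonnegative and increasing, so $p$ is increasing, and
$$p\Big(R+\frac1{2R}\Big)=\Big(R+\frac1{2R}\Big)^{D-1}\frac1{2R^2}\ge\frac12R^{D-3}.$$
So $T_n>R+\frac1{2R}$ implies $P_n>\mu_n+\frac12R^{D-3}$, and by (2)
$$a_{r+1}\ge\mu_n+\tfrac12R^{D-3}.\tag{5}$$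

**Why $D$ is odd.** For even $D$, $p(-t)=t^{D-1}(\frac tR+1)>0$ for all $t>0$, so $\{p(T_n)>0\}$ becomes $\{T_n<0\}\cup\{T_n>R\}$. This is not rare, and the argument for (4) breaks down. The opposite tail has taken over. The same reflection $x\mapsto-x$ will reappear in the upper bound for even $d$.

**Proof of Theorem A.** Take $D=3$, so $P_n=1-T_n^2+T_n^3/R$, of degree at most $3\le d$. By (4) and (5), $a_r\le1$ and $a_{r+1}\ge\frac32$, and $r\to\infty$ as $R\to\infty$. If the conjectured inequality held with some $C$, then, with $d\ge3$ fixed, for all large such $r$,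
$$\tfrac32\le a_{r+1}\le\max(a_r,0)\Big[1+C^d\Big(\frac rd+1\Big)^{-1}\Big]\le1+C^d\Big(\frac rd+1\Big)^{-1}.$$
The right side tends to $1$ as $r\to\infty$, a contradiction. $\blacksquare$

**Proof of Theorem C for $d\ge3$.** Let $D=d$ for odd $d$ and $D=d-1$ for even $d$; then $\kappa_d=\frac{D-3}2\ge0$ in both cases. Let $r\ge r_d:=\max(r_*,5d)$, choose $R\ge2$ with $Q(R)=e^{-r-0.1}$, and take $n\ge n_0(R)$. By (5), $a_{r+1}>0$, so $P_n\not\equiv0$. Lemma 1 then gives $a_r>0$. By (4), (5) and $0<a_r\le M_D$,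
$$a_{r+1}-a_r\ge\tfrac12R^{D-3}\ge a_r\frac{(R^2)^{\kappa_d}}{2M_D}\ge a_r\frac{r^{\kappa_d}}{2^{1+\kappa_d}M_D},$$
because $R^2\ge r/2$ by (3). So $c_d=(2^{1+\kappa_d}M_D)^{-1}$ works.

For the last sentence of the theorem, for any $d\ge1$: if an inequality with constant $K_d$ and power $\kappa<\kappa_d$ held for $r\ge r_0(d)$, then dividing by $a_r>0$ would give $c_dr^{\kappa_d}\le K_d(\frac rd+1)^\kappa$ for all large $r$. Since $\frac rd\le\frac rd+1\le\frac{2r}d$ for $r\ge d$, the right side is at most a constant times $r^\kappa$. This is impossible as $r\to\infty$. $\blacksquare$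

## 7. Entropy of a truncation, and what plain hypercontractivity gives

We turn to Theorem B. If $P\equiv0$ then all $a_r=0$ and there is nothing to prove, so let $P\not\equiv0$. Let $r\ge8d$ and
$$p=\frac r{4d}\ge2,\qquad q=p-1,\qquad\Delta=a_{r+1}-a_r.$$
By Lemma 1, $a_r>0$, so if $\Delta=0$ the inequality is trivial. Assume $\Delta>0$, and set
$$A=\{P>a_r\},\qquad u=\min\big((P-a_r)_+,\Delta\big).$$
Then $0\le u\le\Delta\mathbf 1_A$ and $\mathbb P(A)\le e^{-r}$. On $\{P\ge a_{r+1}\}\subset A$, which has probability at least $e^{-r-1}$, we have $u=\Delta$. So $\mathbb P(A)>0$ and $\mathbb Eu^2\ge\Delta^2e^{-r-1}$.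

**Lower bound for $\mathbb E[uLP]$.** The function $u$ lives on a rare set, so log-Sobolev should force a large Dirichlet form. As $u$ is a nondecreasing $1$-Lipschitz function of $P$, $(u(x)-u(y))(P(x)-P(y))\ge(u(x)-u(y))^2$ for all $x,y$, hence $\mathcal E(u,P)\ge\mathcal E(u,u)$. By Jensen for $s\mapsto s\log s$ under $\mathbb P(\cdot\mid A)$,
$$\mathbb E[u^2\log u^2]\ge\mathbb Eu^2\,\log\frac{\mathbb Eu^2}{\mathbb P(A)},\qquad\text{so}\qquad\mathrm{Ent}(u^2)\ge\mathbb Eu^2\,\log\frac1{\mathbb P(A)}\ge r\,\mathbb Eu^2.$$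
Therefore
$$\mathbb E[uLP]=\mathcal E(u,P)\ge\mathcal E(u,u)\ge\tfrac12\mathrm{Ent}(u^2)\ge\tfrac12r\Delta^2e^{-r-1}.\tag{6}$$

**A first upper bound.** For any $Y\ge0$, Hölder gives $\mathbb E[\mathbf 1_AY]\le\mathbb P(A)^{1-1/p}\|Y\|_p$, and
$$\mathbb P(A)^{1-\frac1p}\le e^{-r}e^{r/p}=e^{-r}e^{4d}.\tag{7}$$
The obvious move is to take $Y=|LP|$ and use Bonami: $\|LP\|_p\le p^{d/2}\|LP\|_2\le d\,p^{d/2}\sigma$. With (6) and $\sigma\le12^da_r$,
$$\tfrac12r\Delta^2e^{-r-1}\le\Delta\,e^{-r}e^{4d}\,d\,p^{d/2}\sigma,\qquad\text{so}\qquad\Delta\le2e\,e^{4d}\,\frac dr\,p^{d/2}\sigma\le\frac e2(12e^4)^d\,p^{\frac d2-1}a_r.$$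
This is the power $\frac d2-1$ and nothing better. The loss is in one place: Bonami charges the whole of $LP$, including the top part $dP_d$, at the price $p^{d/2}\sigma$.

**The way past it.** The top part is an eigenvector: $LP_d=dP_d$. So $LP-dP$ has degree at most $d-1$, and Bonami charges only $p^{(d-1)/2}\sigma$ for it. The remaining term $dP$ need not be charged in terms of $\sigma$ at all if the $p$-th moment of $P$ can be bounded by $a_r$ itself. This moment must be one-sided. In the cubic example of Section 6 (with $d=3$), suppose $T_n<-R-\frac1{2R}$, an event of probability more than $e^{-r-1}$ by symmetry and (2). Then $P_n\le1-2R^2$, because $p(-t)=-t^2(\frac tR+1)\le-2R^2$ for $t\ge R$. So for $r\ge24$, with exponent $p=\frac r{12}$, $\|P_n\|_p\ge(2R^2-1)e^{-12(r+1)/r}\ge(2R^2-1)e^{-13}$, while $a_r\le1$. The full norm is useless; we must work with $P_+$.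

For even $d$ one can gain another half power, by using $P(-x)$ as well.

## 8. Splitting $LP$ with the reflection $x\mapsto-x$

The purpose of this section is to write $LP$ as a nonnegative combination of $P$ and its reflection plus a remainder of degree as low as possible. Let $\check P(x)=P(-x)=\sum_k(-1)^kP_k(x)$.

* If $d$ is odd, set $\alpha=d$, $\beta=0$, $m=d-1$.
* If $d$ is even, set $\alpha=d-\frac12$, $\beta=\frac12$, $m=d-2$.

**Lemma 3.** There is $R$ with
$$LP=\alpha P+\beta\check P+R,\quad\alpha,\beta\ge0,\ \alpha+\beta=d,\ \deg R\le m,\ \mathbb ER=0,\ \|R\|_2\le d\sigma.\tag{8}$$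
If $d\le2$ then $m=0$ and $R=0$. In all cases $\frac m2-1=\kappa_d$.

*Proof.* For odd $d$, $R=LP-dP=\sum_k(k-d)P_k$, and the coefficient of $P_d$ is $0$. For even $d$, the coefficient of $P_k$ in $\alpha P+\beta\check P$ is $\alpha+\beta=d$ for even $k$ and $\alpha-\beta=d-1$ for odd $k$. So
$$R=\sum_{k\text{ even}}(k-d)P_k+\sum_{k\text{ odd}}(k-d+1)P_k,$$
and the coefficients of $P_d$ and $P_{d-1}$ vanish. All coefficients have absolute value at most $d$, so $\|R\|_2\le d\sigma$ by orthogonality, and $\mathbb ER=0$ since $P_0=0$. For $d\le2$ only $P_1$ and possibly $P_2$ are present, and their coefficients vanish. Finally $\frac m2-1$ equals $\frac{d-3}2$ for odd $d$ and $\frac d2-2$ for even $d$, which is $\kappa_d$. $\blacksquare$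

By Bonami,
$$\|R\|_s\le d\,(s-1)^{m/2}\sigma\qquad(s\ge2).\tag{9}$$

*Remark.* For odd $d\ge3$ the same trick would require $\alpha-\beta=d$ and $\alpha+\beta=d-1$, so $\beta=-\frac12$. A negative coefficient on $\check P$ brings in the negative part of $P$, which the cubic example shows can be much larger than $a_r$. The sign of $\beta$ is what matters.

## 9. One-sided moments grow at most polynomially

We now let the exponent vary. For real $s\ge2$ let $f_s=\|P_+\|_s$. It is positive, since $P\not\equiv0$ has mean zero. The aim is a bound of $f_{2s}$ by $f_s$, up to a multiple of $\sigma$.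

**Step 1: a pointwise inequality.** It lets us pass from $P_+^{s-1}$ paired with $P$ to a square. For real $a,b$ and $s\ge2$,
$$(a_+^{s-1}-b_+^{s-1})(a-b)\ge\frac{4(s-1)}{s^2}\big(a_+^{s/2}-b_+^{s/2}\big)^2.\tag{10}$$
By symmetry let $a\ge b$. If $b\ge0$, Cauchy–Schwarz gives
$$\Big(\int_b^a\frac s2\,y^{\frac s2-1}dy\Big)^2\le(a-b)\int_b^a\frac{s^2}4y^{s-2}dy=(a-b)\frac{s^2}{4(s-1)}(a^{s-1}-b^{s-1}).$$
If $a>0\ge b$, the left side of (10) is $a^{s-1}(a-b)\ge a^s$, and $4(s-1)\le s^2$. If $a,b\le0$, both sides vanish.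

**Step 2: entropy bound.** Apply log-Sobolev to $P_+^{s/2}$ and then (10) to each pair $P(x),P(x^i)$:
$$\mathrm{Ent}(P_+^s)\le2\,\mathcal E(P_+^{s/2},P_+^{s/2})\le\frac{s^2}{2(s-1)}\,\mathbb E[P_+^{s-1}LP].$$
Now insert (8). We have $P_+^{s-1}P=P_+^s$ and $\check P\le\check P_+$, where $\check P_+=\max(\check P,0)$ has the same distribution as $P_+$. Since $\alpha,\beta\ge0$, Hölder and (9) give
$$\mathbb E[P_+^{s-1}LP]\le\alpha f_s^s+\beta f_s^{s-1}f_s+f_s^{s-1}\|R\|_s\le d\,f_s^s+d\,f_s^{s-1}(s-1)^{m/2}\sigma.$$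

**Step 3: a differential inequality.** The cube is finite, so $\mathbb EP_+^s$ is a finite sum of exponentials in $s$, hence smooth. Differentiating $\log f_s=\frac1s\log\mathbb EP_+^s$,
$$\frac d{ds}\log f_s=-\frac1{s^2}\log\mathbb EP_+^s+\frac{\mathbb E[P_+^s\log P_+]}{s\,\mathbb EP_+^s}=\frac{\mathrm{Ent}(P_+^s)}{s^2f_s^s}.$$
With Step 2 and $v=s-1$ this becomes $\frac{df_s}{dv}\le\frac d{2v}\big(f_s+v^{m/2}\sigma\big)$. Put $g(v)=f_{1+v}+v^{m/2}\sigma$ for $v\ge1$. Since $m\le d$,
$$g'(v)\le\frac d{2v}g(v)+\frac m{2v}v^{m/2}\sigma\le\frac dv\,g(v).$$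
Integrating $(\log g)'\le d/v$,
$$g(\lambda v)\le\lambda^dg(v)\qquad(\lambda\ge1,\ v\ge1).\tag{11}$$

## 10. The one-sided moment of order $r/(4d)$ is bounded by the quantile

Return to $r\ge8d$, $p=\frac r{4d}\ge2$, $q=p-1$.

**Lemma 4.**
$$f_p\le2a_r+q^{m/2}\sigma.\tag{12}$$

*Proof.* If $f_p<q^{m/2}\sigma$, this holds because $a_r\ge0$ (Lemma 1). Otherwise $g(q)\le2f_p$. Since $p\ge2$, $2p-1\le3q$, so (11) gives
$$f_{2p}\le g(2p-1)\le3^dg(q)\le2\cdot3^df_p\le6^df_p.$$
Paley–Zygmund for $Z=P_+^p$ with $\theta=2^{-p}$ yields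
$$\mathbb P\big(P>\tfrac12f_p\big)\ge(1-2^{-p})^2\Big(\frac{f_p}{f_{2p}}\Big)^{2p}\ge\frac9{16}\,6^{-2dp}>e^{-4dp}=e^{-r}.$$
The strict inequality says $\log\frac{16}9+2dp\log6<4dp$. It holds since $\log\frac{16}9<0.6$, $2\log6<3.59$, and $0.41\,dp\ge0.82$. Hence $a_r\ge\frac12f_p$. $\blacksquare$

## 11. Proof of Theorem B

**The upper bound for $\mathbb E[uLP]$.** This replaces the crude estimate of Section 7. By (8), $0\le u\le\Delta\mathbf 1_A$, Hölder, Minkowski, (9), and $\|\check P_+\|_p=f_p$,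
$$\mathbb E[uLP]\le\Delta\,\mathbb E\big[\mathbf 1_A(\alpha P_++\beta\check P_++|R|)\big]\le\Delta\,\mathbb P(A)^{1-\frac1p}\,d\,\big(f_p+q^{m/2}\sigma\big).$$
By (7), (12) and $q\le p$,
$$\mathbb E[uLP]\le\Delta\,e^{-r}e^{4d}\,d\,\big(2a_r+2p^{m/2}\sigma\big).\tag{13}$$

**Comparison.** Comparing (6) with (13), dividing by $\frac12r\Delta e^{-r-1}$, and using $\sigma\le12^da_r$,
$$\Delta\le4e\,e^{4d}\,\frac dr\,a_r\big(1+12^dp^{m/2}\big).$$
Here $\frac dr=\frac1{4p}$, and $1+12^dp^{m/2}\le(1+12^d)p^{m/2}\le13^dp^{m/2}$. So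
$$\Delta\le e\,(13e^4)^d\,p^{\frac m2-1}a_r=e\,(13e^4)^d\,p^{\kappa_d}a_r.$$

**From $p$ to $\frac rd+1$.** If $\kappa_d\ge0$, then $p=\frac r{4d}\le\frac rd+1$ gives $p^{\kappa_d}\le(\frac rd+1)^{\kappa_d}$. If $\kappa_d=-1$, then $r\ge8d$ gives $\frac rd+1\le\frac98\cdot\frac rd$, so $p^{-1}=\frac{4d}r\le\frac92(\frac rd+1)^{-1}$. In all cases
$$\Delta\le\tfrac92e\,(13e^4)^d\Big(\frac rd+1\Big)^{\kappa_d}a_r\le C^d\Big(\frac rd+1\Big)^{\kappa_d}a_r\qquad\text{with }C=10^4.$$
Indeed $13e^4<710$ and $\frac92e<12.3$, so $\frac92e\,(13e^4)^d\le(12.3\cdot710)^d<10^{4d}$. The range $r\ge Cd$ lies inside $r\ge8d$. This proves the inequality of Theorem B, and for $d=1,2$, where $\kappa_d=-1$, it is the conjectured inequality.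

**Homogeneous $P$.** If $P=P_d\not\equiv0$ then $LP=dP$, so we may take $\alpha=d$, $\beta=0$, $R=0$, with no error term at all, for either parity of $d$. We go through the argument again.

* Section 9, Step 2 becomes $\mathbb E[P_+^{s-1}LP]=d\,f_s^s$. Step 3 becomes $\frac{df_s}{dv}\le\frac d{2v}f_s$, so $f_{1+\lambda v}\le\lambda^{d/2}f_{1+v}\le\lambda^df_{1+v}$ for $\lambda,v\ge1$.
* In Section 10, $f_{2p}\le3^df_p\le6^df_p$ always holds, and the same Paley–Zygmund computation gives $f_p\le2a_r$.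
* In place of (13), $\mathbb E[uLP]\le\Delta\,\mathbb P(A)^{1-\frac1p}d\,f_p\le\Delta\,e^{-r}e^{4d}\,d\cdot2a_r$. With (6),
$$\Delta\le4e\,e^{4d}\,\frac dr\,a_r\le\tfrac92e\,e^{4d}\Big(\frac rd+1\Big)^{-1}a_r\le C^d\Big(\frac rd+1\Big)^{-1}a_r.$$

So the power $-1$ is correct for homogeneous polynomials of every degree $d\ge1$. $\blacksquare$
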